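# Chains of coded functions and locally uniformly convex norms on $\mathcal C(K)$ for separable Rosenthal compacta

Throughout, compact spaces are Hausdorff and $\omega=\{0,1,2,\dots\}$. For a compact space $K$, $\mathcal C(K)$ is the Banach space of continuous real-valued functions on $K$ with the supremum norm, and $B[x,\varepsilon]$ denotes a closed ball.

## 1. Chains of coded functions

Let $L$ be a nonempty compact space with a countable dense subset $D$. We shall use two properties of the pair $(L,D)$.

* **(P1)** $\{f|_D: f\in\mathcal C(L)\}$ is an analytic subset of the Polish space $\mathbb R^D$.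
* **(P2)** Every sequence in $D$ has a subsequence converging in $L$.

If $L$ is metrizable, both hold for every countable dense $D$. Indeed $\mathcal C(L)$ is then a Polish space and $f\mapsto f|_D$ is continuous, so (P1) holds, and $L$ is sequentially compact. The two properties are different in nature. For $L=\beta\omega$ and $D=\omega$ the set in (P1) is $\ell_\infty\subset\mathbb R^\omega$, a countable union of closed sets, so (P1) holds. But (P2) fails: given $n_0<n_1<\cdots$, the bounded function on $\omega$ that is $1$ at $n_0,n_2,n_4,\dots$ and $0$ elsewhere extends continuously to $\beta\omega$, so $(n_i)$ does not converge.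

**Codes.** Assume (P1) and (P2), let $K\subset L$ be closed and nonempty, and let $X=\mathcal C(K)$. A nonempty analytic set is a continuous image of $\Gamma:=\omega^\omega$, so there is a continuous map $\Psi$ from $\Gamma$ onto $\{f|_D:f\in\mathcal C(L)\}$. Let $f_\gamma\in\mathcal C(L)$ be the function with $f_\gamma|_D=\Psi(\gamma)$; it is unique because $D$ is dense. Thus $\{f_\gamma:\gamma\in\Gamma\}=\mathcal C(L)$, and for each $d\in D$ the map $\gamma\mapsto f_\gamma(d)$ is continuous.

For each $x\in X$ fix, by Tietze's theorem, an extension $\hat x\in\mathcal C(L)$ with $\|\hat x\|=\|x\|$, and fix a code $g(x)\in\Gamma$ with $f_{g(x)}=\hat x$. No continuity of $x\mapsto\hat x$ or of $g$ is claimed. Fix a complete metric on $\Gamma$ and, for each $s\in\omega$, an enumerated countable cover of $\Gamma$ by balls of radius $2^{-s}$. Let $\mathrm{loc}_s(x)\in\omega$ be the first index of a ball of the $s$-th cover that contains $g(x)$. So $\mathrm{loc}_s(x)$ is one integer that locates the code of $x$ up to $2^{-s}$.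

**Definition (chain).** Let $A_*\subset X$ and $R>0$ be such that $\|x\|\le R$ for $x\in A_*$. A chain in $A_*$ consists of nonempty sets $A_*\supset A_0\supset A_1\supset\cdots$ and, for each $s\ge0$, an integer $m_s\ge1$, positive rationals $\lambda_{s,1},\dots,\lambda_{s,m_s}$ with sum $1$, maps $y^s_j:A_{s+1}\to A_s$ $(j\le m_s)$, and a finite set $N_s\subset\omega$. For $x\in A_s$ define finite sets $\mathrm{Desc}^s_r(x)\subset A_r$ $(r\le s)$ by
$$\mathrm{Desc}^s_s(x)=\{x\},\qquad \mathrm{Desc}^s_r(x)=\bigcup_{z\in\mathrm{Desc}^s_{r+1}(x)}\big(\{z\}\cup\{y^r_j(z):j\le m_r\}\big)\quad(r<s).$$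
It is required that
$$\mathrm{loc}_s(z)\in N_s\quad\text{for all } s,\ x\in A_s,\ z\in\mathrm{Desc}^s_0(x).\tag{C}$$

The definition makes sense: if $z\in\mathrm{Desc}^s_{r+1}(x)\subset A_{r+1}$, then $z\in A_r$ because $A_{r+1}\subset A_r$, and $y^r_j(z)\in A_r$. For example, if $m_0=1$, $m_1=2$ and $x\in A_2$, then $\mathrm{Desc}^2_1(x)=\{x,y^1_1(x),y^1_2(x)\}$, and $\mathrm{Desc}^2_0(x)$ consists of these three functions and their images under $y^0_1$, at most six functions in all. One should picture a finite tree hanging from $x$: at each level one may stay or move along one of the maps. The numbers $m_s,\lambda_{s,j}$ are the same for all $x\in A_{s+1}$; the functions $y^s_j(x)$ depend on $x$.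

Condition (C) controls deeper trees too. For $k\ge s$, $x\in A_k$ and $r\le s$ we have
$$\mathrm{Desc}^k_r(x)=\bigcup\{\mathrm{Desc}^s_r(z):z\in\mathrm{Desc}^k_s(x)\}.$$
This is trivial for $r=s$, and both sides are obtained from level $r+1$ to level $r$ by the same rule, so it follows by downward induction on $r$. Since $\mathrm{Desc}^k_s(x)\subset A_s$, (C) gives
$$\mathrm{loc}_s(z)\in N_s\quad\text{for all } k\ge s,\ x\in A_k,\ z\in\mathrm{Desc}^k_0(x).\tag{C$'$}$$
So the codes of all bottom functions of all trees that start at level $s$ or deeper lie in finitely many balls of radius $2^{-s}$. This holds for every $s$, and that is total boundedness.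

**What chains are for.** We shall want to show that a certain bad set $A_*\subset\mathcal C(K)$ cannot exist. From a bad set we build a chain in which $y^s_1(x),\dots,y^s_{m_s}(x)$ are functions far from $x$. The weights $\lambda_{s,j}$, or else coin tosses, turn the tree below $x$ into a random walk of functions. At well-chosen points of $D$ the walk fluctuates at every level, and (C$'$) together with (P2) forbids that much fluctuation. The bad sets in question are the obstructions to a good norm on $\mathcal C(K)$, which we now describe.

## 2. Locally uniformly convex norms and Rosenthal compacta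

**Definition (LUR).** A norm is locally uniformly convex, or locally uniformly rotund (LUR), if whenever $\|x_n\|=\|x\|=1$ and $\|x_n+x\|\to2$, then $\|x_n-x\|\to0$. A renorming of $\mathcal C(K)$ is a norm equivalent to the supremum norm.

A Hilbert norm is LUR, since $\|x_n-x\|^2=4-\|x_n+x\|^2$ for unit vectors. The supremum norm is not LUR when $K$ has two points $a\ne b$: take $f$ with $0\le f\le1$, $f(a)=1$, $f(b)=0$, and $x_n=1$ for all $n$; then $\|f\|=\|x_n\|=1$ and $\|x_n+f\|=2$, but $\|x_n-f\|=1$. So the question is about changing the norm.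

**Definition (Rosenthal compact).** For a Polish space $\Gamma_0$ let $\mathcal B_1(\Gamma_0)$ be the set of Baire-1 real functions on $\Gamma_0$ (pointwise limits of sequences of continuous functions), with the pointwise topology. A compact space is a Rosenthal compact if it is homeomorphic to a subset of some $\mathcal B_1(\Gamma_0)$.

**Example (split interval).** Let $S$ be the set of all nonincreasing functions $[0,1]\to\{0,1\}$ that take the value $1$ somewhere or vanish identically, that is, all functions $a_t=1_{[0,t)}$ and $b_t=1_{[0,t]}$, $t\in[0,1]$. All nonincreasing functions to $\{0,1\}$ are of this form, so $S$ is closed in $\{0,1\}^{[0,1]}$ and hence compact; its members have at most one discontinuity and are Baire-1. The functions $a_q,b_q$ with $q\in[0,1]$ rational are dense in $S$: given finitely many coordinates, $b_t$ with $t<1$ agrees on them with $b_q$ for rational $q>t$ close to $t$, and $a_t$ with $t>0$ agrees on them with $a_q$ for rational $q<t$ close to $t$. So $S$ is a separable Rosenthal compact. But $\mathcal C(S)$ is not separable: for $f_t(p)=p(t)$ and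 $s<t$ we have $f_s(b_s)=1$, $f_t(b_s)=0$, so $\|f_s-f_t\|=1$.

The conjecture, from R. Haydon, A. Moltó and J. Orihuela, "Spaces of functions with countably many discontinuities", arXiv:math/0612307 (2006), reads: *if $K$ is a separable Rosenthal compact, then $\mathcal C(K)$ admits a locally uniformly convex renorming.* These notes prove that it is true.

**Theorem A.** Let $L$ be a nonempty compact space with a countable dense set $D$ satisfying (P1) and (P2), and let $K\subset L$ be closed and nonempty. Then $\mathcal C(K)$ admits an equivalent LUR norm.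

**Theorem B.** If $L$ is a separable Rosenthal compact and $\emptyset\ne K\subset L$ is closed, then $\mathcal C(K)$ admits an equivalent LUR norm. In particular (case $K=L$) the conjecture holds.

Note that a closed $K\subset L$ need not be separable. This is why functions on $K$ were extended to $L$, where the dense set $D$ lives.

We use two published results.

* **(MOT)** Moltó–Orihuela–Troyanski, *Proc. London Math. Soc.* 75 (1997) 619–640; also Raja, *Mathematika* 46 (1999) 343–358. A Banach space $X$ admits an equivalent LUR norm if and only if for every $\varepsilon>0$ one can write $X=\bigcup_{n\in\omega}X_n$ so that for all $n$ and $x\in X_n$ there is an open half-space $H=\{z:x^*(z)>\alpha\}$, $x^*\in X^*$, with $x\in H$ and $\operatorname{diam}(H\cap X_n)<\varepsilon$.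
* **(SC)** Rosenthal, *Amer. J. Math.* 99 (1977); Bourgain–Fremlin–Talagrand, *Amer. J. Math.* 100 (1978). Compact subsets of $\mathcal B_1(\Gamma_0)$, $\Gamma_0$ Polish, are sequentially compact.

Besides these we use standard facts only: Borel images of Borel subsets of Polish spaces are analytic, nonempty analytic sets are continuous images of $\omega^\omega$, and the theorems of Stone–Weierstrass, Tietze and Hahn–Banach.

## 3. Separable Rosenthal compacta satisfy (P1) and (P2)

This section shows that Theorem A implies Theorem B. Let $L\subset\mathcal B_1(\Gamma_0)$ be compact and nonempty, with $\Gamma_0$ Polish, and let $D\subset L$ be countable and dense. We may assume $\Gamma_0\ne\emptyset$ (otherwise $L$ is a point, and a one-point $\Gamma_0$ serves as well). Property (P2) is immediate from (SC).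

**Step 1: a supply of continuous functions on $L$ with Polish parameters.** Let $\mathcal P$ be the countable discrete set of polynomials with rational coefficients in the variables $u_1,u_2,\dots$, each polynomial involving finitely many of them. For $P\in\mathcal P$ and $\tau\in\Gamma_0^{\mathbb N}$ put
$$P[\tau](p)=P(p(\tau_1),p(\tau_2),\dots),\qquad p\in L.$$
Each evaluation $p\mapsto p(t)$ is continuous on $L$, so $P[\tau]\in\mathcal C(L)$. Sums and products of such functions are again of this form: given $P[\tau]$ and $P'[\tau']$, interleave $\tau$ and $\tau'$ into one sequence and rename the variables. Hence the uniform closure of $\{P[\tau]\}$ is a closed real algebra containing the constants, and it separates points since the evaluations do. By Stone–Weierstrass the functions $P[\tau]$ are uniformly dense in $\mathcal C(L)$.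

**Step 2: all of $\mathcal C(L)$ from one Borel set.** Let
$$B=\{(P_n,\tau_n)_n\in(\mathcal P\times\Gamma_0^{\mathbb N})^{\mathbb N}:\ |P_n[\tau_n](d)-P_{n+1}[\tau_{n+1}](d)|\le2^{-n}\ \ \forall n\ \forall d\in D\}.$$
Each $d\in D$ is a Baire-1, hence Borel, function on $\Gamma_0$, so $(P,\tau)\mapsto P[\tau](d)=P(d(\tau_1),d(\tau_2),\dots)$ is Borel. As $D$ is countable, $B$ is Borel. If $(P_n,\tau_n)_n\in B$, the inequalities extend from $D$ to $L$ by density and continuity, so $P_n[\tau_n]$ converges uniformly to an element of $\mathcal C(L)$. Conversely let $f\in\mathcal C(L)$ and choose $\|P_n[\tau_n]-f\|\le2^{-n-2}$; consecutive terms differ by at most $2^{-n-2}+2^{-n-3}\le2^{-n}$, so the sequence is in $B$ and has limit $f$.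

Hence $\{f|_D:f\in\mathcal C(L)\}$ is the image of $B$ under the Borel map $(P_n,\tau_n)_n\mapsto(\lim_nP_n[\tau_n](d))_{d\in D}$, and is analytic. This is (P1). $\square$

From now on $L,D,K,X$ are as in Theorem A, with the codes of Section 1.

## 4. Half-spaces and the ideal $\mathcal N_\varepsilon$

Fix $\varepsilon>0$. Let $\mathcal N=\mathcal N_\varepsilon$ be the family of all $A\subset X$ that can be written $A=\bigcup_{n\in\omega}A_n$ so that for all $n$ and $x\in A_n$ there is an open half-space $H\ni x$ with $H\cap A_n\subset B[x,\varepsilon]$.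

Two easy cases. If $A$ is norm separable, then $A\in\mathcal N$: cover $A$ by countably many sets of diameter at most $\varepsilon$ and use any half-space containing $x$. In particular all is clear if $K$ is metrizable. For the split interval the set $\{f_t:t\in[0,1]\}\subset\mathcal C(S)$ is not separable, but it is in $\mathcal N$ with a single piece: $f_s(b_t)=1$ iff $s\le t$, and $f_s(a_t)=1$ iff $s<t$, so $H=\{z:z(b_t)-z(a_t)>\frac12\}$ contains $f_t$ and no $f_s$ with $s\neq t$.

The family $\mathcal N$ is a $\sigma$-ideal: for subsets, intersect the pieces with the subset; for countable unions, collect all the pieces. We use this constantly as a pigeonhole principle: *if $A\notin\mathcal N$ and $A$ is divided into countably many parts, some part is not in $\mathcal N$.* In particular, if each $x\in A$ carries a datum from a countable set, the datum is constant on some subset of $A$ that is not in $\mathcal N$.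

**Reduction.** If $X\in\mathcal N_\varepsilon$ for every $\varepsilon>0$, then the sets $H\cap A_n$ have diameter $\le2\varepsilon<3\varepsilon$ with $\varepsilon$ arbitrary, so (MOT) gives Theorem A. As $X$ is a countable union of balls, it suffices that every bounded set is in $\mathcal N$. So we assume from now on, aiming at a contradiction, that
$$A_*\notin\mathcal N\quad\text{and}\quad\|x\|\le R\ \text{ for all }x\in A_*\qquad(R>0).$$

**Points that are averages of far-away points.** For $A\subset A_*$ let
$$E(A)=\{x\in A:\ x\in\overline{\mathrm{conv}}^{\|\cdot\|}(A\setminus B[x,\varepsilon])\}.$$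
If $x\in A\setminus E(A)$, then Hahn–Banach separates $x$ strictly from the closed convex set in question (if that set is empty, take any half-space containing $x$). So there is an open half-space $H\ni x$ disjoint from $A\setminus B[x,\varepsilon]$, that is, $H\cap A\subset B[x,\varepsilon]$. Hence $A\setminus E(A)\in\mathcal N$, with one piece, and
$$A\notin\mathcal N\ \Longrightarrow\ E(A)\notin\mathcal N.\tag{2}$$

## 5. What a martingale sees at one point

Here is a natural plan. By (2) a set $A_0\notin\mathcal N$ has many points $x$ with $x\approx\sum_j\lambda_jy_j$, $y_j\in A_0$, $\|y_j-x\|>\varepsilon$. Select such points in a smaller set $A_1\notin\mathcal N$, repeat inside $A_1$, and so on. Starting deep down at $x_k\in A_k$ and moving from $x\in A_{s+1}$ to $y_j\in A_s$ with probability $\lambda_j$, we obtain a random walk $X_k,X_{k-1},\dots,X_0$ of functions. At a fixed point $e$ the numbers $X_k(e),\dots,X_0(e)$ nearly form a martingale bounded by $R$, whose differences are nearly orthogonal in $L_2$. So it cannot move by a fixed amount at too many levels. This contradicts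 the fact that each step moves by more than $\varepsilon$ in norm, provided that points can be found at which the movement is seen.

Two things are missing. First, the point at which step $s$ is seen depends on $s$; Lemmas 1 and 2 below overcome this with the compactness (C$'$). Second, and this is where the plan breaks down, there may be no point at all that sees the average movement of a step. In $\mathcal C([0,1])$ let $u_1,\dots,u_m$ be functions with values in $[0,1]$, norm $1$ and disjoint supports, $x=0$, $y_j=u_j$, $\lambda_j=1/m$. Then $\|y_j-x\|=1$ for every $j$, $\|x-\sum_j\lambda_jy_j\|=1/m$, but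
$$\sup_t\sum_j\lambda_j|y_j(t)-x(t)|=1/m.$$
Every step is long, yet each fixed point almost never notices it. To record this, for $\theta>0$ and $A\subset A_*$ we define:

**Definition.** $G_\theta(A)$ is the set of $x\in A$ for which there are $m\ge1$, positive rationals $\lambda_1,\dots,\lambda_m$ with $\sum_j\lambda_j=1$, and $y_j\in A$ with $\|y_j-x\|>\varepsilon$ $(j\le m)$ and $\sup_{t\in K}\sum_j\lambda_j|y_j(t)-x(t)|<\theta$.

Clearly $A\subset B$ implies $G_\theta(A)\subset G_\theta(B)$. With $\varepsilon<1$, the set $\{0,u_1,\dots,u_m\}$ above has $0$ in its $G_\theta$ as soon as $1/m<\theta$. In contrast, for $A=\{0,1,-1\}$ (constant functions) we have $0\in E(A)$, while $\sum_j\lambda_j|y_j|=1$ for all admissible choices, so $0\notin G_\theta(A)$ for $\theta\le1$. (These small sets are in $\mathcal N$; they only illustrate the definitions.)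

The proof splits accordingly. If points of $E(A)\setminus G_\theta(A)$ could be used at every level, the martingale would give a contradiction (Sections 6–7). Hence we may pass to sets in which $G_\theta$ is always large (Section 8). There a different random walk is used. We freeze the choices $j$ in advance, and let fair coins decide whether each step is taken. With $j_s$ frozen, one point $e_{s,j_s}$ sees step $s$ fully, by more than $\varepsilon$; and the defect above becomes an advantage, since the *other* steps $r<s$ are, for most frozen choices, invisible at that point.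

## 6. Compactness of codes and orthogonality of increments

The first lemma says that along a chain, any infinite family of points of $D$ contains points that are nearly indistinguishable in $L_2$, for the laws produced by random walks.

**Lemma 1.** Let a chain be given, let $k_1<k_2<\cdots$, $x_l\in A_{k_l}$, let $\mu_l$ be a probability measure on the finite set $\mathrm{Desc}^{k_l}_0(x_l)$, and let $(e_a)_{a\in I}$, $I\subset\omega$ infinite, be a family in $D$. Then there are no $\beta>0$, $n\in\mathbb N$ such that for all distinct $a_1,\dots,a_n\in I$, for all sufficiently large $l$ (depending on $a_1,\dots,a_n$),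
$$\max_{i\le n}\int|\hat z(e_{a_1})-\hat z(e_{a_i})|^2\,d\mu_l(z)>\beta^2.\tag{1}$$

*Proof.* Suppose such $\beta,n$ exist.

**Step 1: a compact set of codes.** Let $S_0=\bigcup_lg(\mathrm{Desc}^{k_l}_0(x_l))\subset\Gamma$. Fix $s$. By (C$'$) the indices $l$ with $k_l\ge s$ contribute only points in the finitely many balls of radius $2^{-s}$ with index in $N_s$; the finitely many other $l$ contribute finitely many points. As $s$ is arbitrary, $S_0$ is totally bounded, and since the metric is complete, $C=\overline{S_0}$ is compact.

**Step 2: a limit measure.** The image measures $g_*\mu_l$ are probabilities on the compact metrizable space $C$. Pass to a subsequence along which they converge weak* to a probability $\mu$ on $C$; hypothesis (1) survives. Since $\hat z=f_{g(z)}$, the integral in (1) equals $\int_C|f_\gamma(e_{a_1})-f_\gamma(e_{a_i})|^2d(g_*\mu_l)(\gamma)$, and the integrand is continuous on $C$ because $e_{a_1},e_{a_i}\in D$. Letting $l\to\infty$,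
$$\max_{i\le n}\int_C|f_\gamma(e_{a_1})-f_\gamma(e_{a_i})|^2\,d\mu(\gamma)\ge\beta^2\quad\text{for all distinct }a_1,\dots,a_n\in I.\tag{3}$$

**Step 3: contradiction with (P2).** By (P2) there is an infinite $J\subset I$ such that $(e_a)_{a\in J}$ converges in $L$. As $f_\gamma\in\mathcal C(L)$, the sequence $(f_\gamma(e_a))_{a\in J}$ converges for every $\gamma$. For $\gamma=g(z)\in S_0$ and $d\in D$ we have $|f_\gamma(d)|=|\hat z(d)|\le R$, and by continuity in $\gamma$ this holds for all $\gamma\in C$. By bounded convergence, the functions $\gamma\mapsto f_\gamma(e_a)$, $a\in J$, form a Cauchy sequence in $L_2(\mu)$. Choosing distinct $a_1,\dots,a_n$ far out in $J$ makes the left side of (3) smaller than $\beta^2$, a contradiction. $\square$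

The second lemma gives the opposite estimate: random variables with a substantial component at different levels of a filtration cannot all be close to one of them.

**Lemma 2.** Let $\mathcal F_k\subset\mathcal F_{k-1}\subset\dots\subset\mathcal F_0$ be $\sigma$-algebras on a probability space and $Q_s=\mathbb E[\cdot|\mathcal F_s]-\mathbb E[\cdot|\mathcal F_{s+1}]$, $s<k$. Let $\beta>0$, $I\subset\{0,\dots,k-1\}$, and let $f_s$ $(s\in I)$ be random variables with $|f_s|\le R$ and $\|Q_sf_s\|_2\ge2\beta$. If $s_1,\dots,s_n\in I$ are distinct and $n>R^2/\beta^2$, then $\max_{i\le n}\|f_{s_1}-f_{s_i}\|_2>\beta$.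

*Proof.* Write $P_s=\mathbb E[\cdot|\mathcal F_s]$, an orthogonal projection in $L_2$ with $P_sP_t=P_{\max(s,t)}$. Then $Q_s=P_s-P_{s+1}$ is self-adjoint with $Q_s^2=Q_s$, and for $s<t$ we get $Q_sQ_t=P_t-P_{t+1}-P_t+P_{t+1}=0$. So the $Q_s$ are mutually orthogonal projections.

Suppose $\|f_{s_1}-f_{s_i}\|_2\le\beta$ for all $i\le n$. Then $\|Q_{s_i}f_{s_1}\|_2\ge\|Q_{s_i}f_{s_i}\|_2-\|Q_{s_i}(f_{s_1}-f_{s_i})\|_2\ge2\beta-\beta=\beta$ for all $i\le n$. By orthogonality $n\beta^2\le\sum_i\|Q_{s_i}f_{s_1}\|_2^2\le\|f_{s_1}\|_2^2\le R^2$, contradicting $n>R^2/\beta^2$. (This includes $n=1$.) $\square$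

## 7. The martingale on a bad chain

Fix $\theta>0$ and $\eta_r>0$ with $\sum_r\eta_r\le\theta/8$.

**Definition.** A chain is $\theta$-bad if there are $e_s\in D$ $(s\ge0)$ such that for all $s$ and $x\in A_{s+1}$:

* (B1) $\sum_j\lambda_{s,j}\,|\widehat{y^s_j(x)}(e_s)-\hat x(e_s)|>\theta/2$;
* (B2) $\big|\hat z(e_s)-\sum_j\lambda_{r,j}\widehat{y^r_j(z)}(e_s)\big|<\eta_r$ for all $r\le s$ and $z\in\mathrm{Desc}^{s+1}_{r+1}(x)$.

(B1) says that $e_s$ sees step $s$; (B2) says that at the point $e_s$ the walk is nearly a martingale from level $s+1$ down to level $0$.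

**Lemma 3.** There is no $\theta$-bad chain.

*Proof.* Given one, fix $x_k\in A_k$ for $k\ge1$.

**Step 1: the walk.** For fixed $k$ let $i_{k-1},\dots,i_0$ be independent with $P(i_s=j)=\lambda_{s,j}$. Put $X_k=x_k$ and $X_s=y^s_{i_s}(X_{s+1})$ for $s<k$, and $\mathcal F_s=\sigma(i_{k-1},\dots,i_s)$, with $\mathcal F_k$ trivial. Then $X_s\in A_s$ is $\mathcal F_s$-measurable with finitely many values, and $X_{r+1}\in\mathrm{Desc}^{s+1}_{r+1}(X_{s+1})$ for $r\le s<k$. Put $f_s=\hat X_0(e_s)$ for $s<k$; then $|f_s|\le R$.

**Step 2: conditional expectations follow the walk.** Since $i_r$ is independent of $\mathcal F_{r+1}$,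
$$\mathbb E[\hat X_r(e_s)|\mathcal F_{r+1}]=\sum_j\lambda_{r,j}\widehat{y^r_j(X_{r+1})}(e_s),$$
and (B2) with $x=X_{s+1}$, $z=X_{r+1}$ gives $|\mathbb E[\hat X_r(e_s)|\mathcal F_{r+1}]-\hat X_{r+1}(e_s)|\le\eta_r$ for $r\le s$. We claim
$$|\mathbb E[f_s|\mathcal F_r]-\hat X_r(e_s)|\le\sum_{t<r}\eta_t\le\theta/8\qquad(0\le r\le s+1).$$
For $r=0$ the left side is $0$. If it holds for some $r\le s$, apply $\mathbb E[\cdot|\mathcal F_{r+1}]$: then $\mathbb E[f_s|\mathcal F_{r+1}]$ is within $\sum_{t<r}\eta_t$ of $\mathbb E[\hat X_r(e_s)|\mathcal F_{r+1}]$, which is within $\eta_r$ of $\hat X_{r+1}(e_s)$.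

**Step 3: a large increment at level $s$.** Using the claim for $r=s$ and $r=s+1$,
$$\big|Q_sf_s-(\hat X_s(e_s)-\hat X_{s+1}(e_s))\big|\le\theta/4.$$
By (B1) with $x=X_{s+1}$, $\mathbb E|\hat X_s(e_s)-\hat X_{s+1}(e_s)|=\mathbb E\sum_j\lambda_{s,j}|\widehat{y^s_j(X_{s+1})}(e_s)-\hat X_{s+1}(e_s)|>\theta/2$. So $\|Q_sf_s\|_2\ge\|Q_sf_s\|_1\ge\theta/4$.

**Step 4: conclusion.** Fix $n>64R^2/\theta^2$. Lemma 2 with $\beta=\theta/8$ gives $\max_i\|f_{s_1}-f_{s_i}\|_2>\theta/8$ for distinct $s_1,\dots,s_n<k$. Let $\mu_k$ be the law of $X_0$, a probability on $\mathrm{Desc}^k_0(x_k)$. Then $\|f_{s_1}-f_{s_i}\|_2^2=\int|\hat z(e_{s_1})-\hat z(e_{s_i})|^2d\mu_k(z)$, so (1) holds with $I=\omega$ for all $k>\max_is_i$. This contradicts Lemma 1. $\square$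

## 8. Passing to sets where $G_\theta$ is large

**Definition.** $A\subset A_*$ is $\theta$-good if $A\notin\mathcal N$ and $G_\theta(B)\notin\mathcal N$ for every $B\subset A$ with $B\notin\mathcal N$.

This passes to all subsets of $A$ that are not in $\mathcal N$.

**Lemma 4.** For every $\theta>0$, every $A\subset A_*$ with $A\notin\mathcal N$ contains a $\theta$-good subset.

*Proof.* Suppose not. Then every $A'\subset A$ with $A'\notin\mathcal N$ contains some $B\notin\mathcal N$ with $G_\theta(B)\in\mathcal N$. We construct a $\theta$-bad chain with $A_s\notin\mathcal N$ and $G_\theta(A_s)\in\mathcal N$ for all $s$; this contradicts Lemma 3.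

**Start.** Take $B\subset A$ with $B\notin\mathcal N$ and $G_\theta(B)\in\mathcal N$. By pigeonhole there is $A_0\subset B$, $A_0\notin\mathcal N$, on which $\mathrm{loc}_0$ is constant; let $N_0$ consist of this value. Then $G_\theta(A_0)\subset G_\theta(B)$ is in $\mathcal N$, and (C) holds for $s=0$.

**Step 1: choosing far-away functions.** Let the construction be done up to $A_s$. By (2), $E(A_s)\notin\mathcal N$, and $G_\theta(A_s)\in\mathcal N$, so $E(A_s)\setminus G_\theta(A_s)\notin\mathcal N$. Let $x$ be in this set. As $x\in E(A_s)$, there are $y_1,\dots,y_m\in A_s\setminus B[x,\varepsilon]$ and positive real weights with sum $1$ such that the convex combination has distance $<\eta_s$ from $x$. The $y_j$ are bounded, so a small perturbation of the weights gives positive rationals $\lambda_j$ with sum $1$ and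
$$\Big\|x-\sum_j\lambda_jy_j\Big\|<\eta_s.$$
Put $y^s_j(x)=y_j$. This determines $\mathrm{Desc}^{s+1}_r(x)$ for $r\le s+1$, since the maps $y^r_j$ with $r<s$ are already defined.

**Step 2: choosing a test point in $D$.** Because $x\notin G_\theta(A_s)$, and all other requirements in the definition of $G_\theta$ are met by $m,\lambda_j,y_j$, we have $\sup_{t\in K}\sum_j\lambda_j|y_j(t)-x(t)|\ge\theta$. So there is $t\in K$ with $\sum_j\lambda_j|y_j(t)-x(t)|>\theta/2$. Consider the finitely many inequalities
$$\Big|\hat z-\sum_j\lambda_{r,j}\widehat{y^r_j(z)}\Big|<\eta_r\qquad(r\le s,\ z\in\mathrm{Desc}^{s+1}_{r+1}(x)),$$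
where for $r=s$ the weights are the $\lambda_j$. They hold at all points of $K$: for $r=s$ we have $z=x$, and this is the choice in Step 1; for $r<s$ it is the choice made at the earlier stage $r$, since $z\in A_{r+1}$. All functions involved are continuous on $L$, so the inequalities hold on an open set $U_x\subset L$ containing $K$. The set of points $p\in U_x$ with $\sum_j\lambda_j|\hat y_j(p)-\hat x(p)|>\theta/2$ is open and contains $t$; as $D$ is dense, it contains a point $e(x)\in D$.

**Step 3: making the choices uniform.** The data
$$\big(m,(\lambda_j),e(x),\{\mathrm{loc}_{s+1}(z):z\in\mathrm{Desc}^{s+1}_0(x)\}\big)$$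
lie in a countable set (the last entry is a finite subset of $\omega$). So they are constant on some $A'_{s+1}\subset E(A_s)\setminus G_\theta(A_s)$ with $A'_{s+1}\notin\mathcal N$. Let $m_s,\lambda_{s,j},e_s,N_{s+1}$ be the constant values, and choose $A_{s+1}\subset A'_{s+1}$ with $A_{s+1}\notin\mathcal N$ and $G_\theta(A_{s+1})\in\mathcal N$. Then (C) for $s+1$, (B1) and (B2) hold by construction. $\square$

## 9. A good chain and its test points

Fix $\theta_r>0$ with $\sum_r\theta_r\le\varepsilon/64$. Now each direction $j$ at level $s$ gets its own test point.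

**Lemma 5.** There are a chain and $e_{s,j}\in D$ $(s\ge0,\ j\le m_s)$ such that for all $s$, $x\in A_{s+1}$, $j\le m_s$:

* (G1) $|\widehat{y^s_j(x)}(e_{s,j})-\hat x(e_{s,j})|>\varepsilon$;
* (G2) $\sum_i\lambda_{r,i}\,|\widehat{y^r_i(z)}(e_{s,j})-\hat z(e_{s,j})|<\theta_r$ for all $r<s$ and $z\in\mathrm{Desc}^{s+1}_{r+1}(x)$.

*Proof.* We construct $A_s$ to be $\theta_s$-good.

**Start.** By Lemma 4 take a $\theta_0$-good subset of $A_*$, and in it, by pigeonhole, a subset $A_0\notin\mathcal N$ on which $\mathrm{loc}_0$ is constant. It is still $\theta_0$-good. Let $N_0$ consist of the constant value.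

**Step 1: choosing functions and test points.** Given $A_s$, we have $G_{\theta_s}(A_s)\notin\mathcal N$. For $x\in G_{\theta_s}(A_s)$ choose $m$, $\lambda_j$ and $y^s_j(x)=y_j\in A_s$ as in the definition of $G_{\theta_s}$. The finitely many inequalities
$$\sum_i\lambda_{r,i}|\widehat{y^r_i(z)}-\hat z|<\theta_r\qquad(r<s,\ z\in\mathrm{Desc}^{s+1}_{r+1}(x)\subset A_{r+1})$$
hold on $K$ by the choices at stage $r$, hence on an open set $U_x\supset K$ of $L$. For each $j\le m$, $\|y_j-x\|>\varepsilon$, so there is $t_j\in K$ with $|y_j(t_j)-x(t_j)|>\varepsilon$. The points $p\in U_x$ with $|\hat y_j(p)-\hat x(p)|>\varepsilon$ form an open set containing $t_j$, so we can choose such a point $e_j(x)\in D$.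

**Step 2: making the choices uniform.** The data $\big(m,(\lambda_j),(e_j(x))_j,\{\mathrm{loc}_{s+1}(z):z\in\mathrm{Desc}^{s+1}_0(x)\}\big)$ lie in a countable set, so they are constant on some $A'_{s+1}\subset G_{\theta_s}(A_s)$ with $A'_{s+1}\notin\mathcal N$. Let $m_s,\lambda_{s,j},e_{s,j},N_{s+1}$ be the constant values and, by Lemma 4, let $A_{s+1}\subset A'_{s+1}$ be $\theta_{s+1}$-good. Then (C), (G1) and (G2) hold. $\square$

## 10. Frozen directions and fair coins

We show that the chain of Lemma 5 cannot exist. Why not run the walk of Section 7? The point that sees step $s$ would be $e_{s,i_s}$, which depends on the random direction $i_s$, whereas Lemma 1 needs test points that are the same for all functions in the tree. If instead we freeze all directions, the walk becomes deterministic and has no increments in the sense of Lemma 2. So we freeze the directions and add new randomness.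

**Step 1: the walk.** Take the chain of Lemma 5 and fix $x_k\in A_k$ $(k\ge1)$. Let $\Omega=\prod_s\{1,\dots,m_s\}$, a compact metrizable space, and let $\Lambda$ be the product of the probabilities $\lambda_s=(\lambda_{s,j})_{j\le m_s}$. For $k\ge1$ and $\mathbf j=(j_s)\in\Omega$ let $c_{k-1},\dots,c_0$ be independent fair coins, $P(c_s=0)=P(c_s=1)=\frac12$, and put $X_k=x_k$,
$$X_s=X_{s+1}\ \text{ if }c_s=0,\qquad X_s=y^s_{j_s}(X_{s+1})\ \text{ if }c_s=1,$$
and $\mathcal F_s=\sigma(c_{k-1},\dots,c_s)$, with $\mathcal F_k$ trivial. Since $A_{s+1}\subset A_s$, inductively $X_s\in A_s$, so this is well defined; $X_s$ is $\mathcal F_s$-measurable, and $X_{r+1}\in\mathrm{Desc}^{s+1}_{r+1}(X_{s+1})$ for $r\le s<k$ (this is why $\mathrm{Desc}$ includes the option of staying). For $s<k$ let $e=e_{s,j_s}$, $f_s=\hat X_0(e)$, and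
$$C^k_s(\mathbf j)=\sum_{r<s}\mathbb E|\hat X_r(e)-\hat X_{r+1}(e)|.$$
Here $\mathbb E$ refers to the coins only. $C^k_s(\mathbf j)$ measures the disturbance at the test point of step $s$ caused by the later steps of the walk.

**Step 2: the increment at level $s$ is large unless the disturbance is.** We claim
$$\|Q_sf_s\|_2\ge\varepsilon/2-2C^k_s(\mathbf j).\tag{4}$$
By telescoping, $\|f_s-\hat X_s(e)\|_1\le C^k_s$. Conditional expectations are contractions of $L_1$, so $Q_s$ has norm at most $2$ there and $\|Q_sf_s-Q_s\hat X_s(e)\|_1\le2C^k_s$. Moreover $\hat X_s(e)$ is $\mathcal F_s$-measurable, and given $\mathcal F_{s+1}$ it takes the values $\hat X_{s+1}(e)$ and $\widehat{y^s_{j_s}(X_{s+1})}(e)$ with probability $\frac12$ each. Hence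
$$|Q_s\hat X_s(e)|=\big|\hat X_s(e)-\mathbb E[\hat X_s(e)|\mathcal F_{s+1}]\big|=\tfrac12\big|\widehat{y^s_{j_s}(X_{s+1})}(e)-\hat X_{s+1}(e)\big|>\varepsilon/2$$
by (G1) with $x=X_{s+1}\in A_{s+1}$ and $j=j_s$. So $\|Q_sf_s\|_2\ge\|Q_sf_s\|_1\ge\varepsilon/2-2C^k_s$.

**Step 3: the disturbance is small on average over $\mathbf j$.** We claim
$$\int C^k_s\,d\Lambda\le\varepsilon/128\qquad(s<k).\tag{5}$$
Let $r<s$. The point $e=e_{s,j_s}$ and the joint law of $X_{s+1},X_{r+1}$ depend only on $(j_{r+1},\dots,j_{k-1})$. Fix these coordinates and average over $j_r\sim\lambda_r$. The coin $c_r$ is independent of $X_{r+1}$, and the difference vanishes when $c_r=0$, so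
$$\int\mathbb E|\hat X_r(e)-\hat X_{r+1}(e)|\,d\lambda_r(j_r)=\tfrac12\,\mathbb E\sum_i\lambda_{r,i}\big|\widehat{y^r_i(X_{r+1})}(e)-\hat X_{r+1}(e)\big|\le\theta_r/2$$
by (G2) with $x=X_{s+1}$, $j=j_s$, $z=X_{r+1}$. Integrating over the remaining coordinates and summing over $r<s$ gives $\int C^k_sd\Lambda\le\frac12\sum_r\theta_r\le\varepsilon/128$.

**Step 4: one sequence of directions for infinitely many levels.** For each $k$ most $\mathbf j$ are harmless at most levels $s<k$, but the harmless $\mathbf j$ may vary with $k$, and Lemma 1 needs fixed test points. A compactness argument selects them. Let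
$$T_k(\mathbf j)=\{s<k:C^k_s(\mathbf j)\le\varepsilon/16\},$$
which depends only on $j_0,\dots,j_{k-1}$. By (5) and Markov's inequality, $\Lambda(C^k_s>\varepsilon/16)\le\frac{\varepsilon/128}{\varepsilon/16}=\frac18$, so $\Lambda(s\in T_k)\ge7/8$ for $s<k$. Let $\nu_k$ be the law under $\Lambda$ of $(\mathbf j,T_k(\mathbf j))$ on the compact metrizable space $\Omega\times2^\omega$, and let $\nu$ be the weak limit of some subsequence of $(\nu_k)$. For each $s$ the set $\{(\mathbf j,T):s\in T\}$ is clopen, so $\nu(s\in T)\ge7/8$. Therefore
$$\nu(T\text{ infinite})=\nu\big(\limsup_s\{s\in T\}\big)\ge\limsup_s\nu(s\in T)\ge7/8.$$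
The support of $\nu$ has full measure, so there is $(\mathbf j,T)$ in the support of $\nu$ with $T$ infinite. Fix it. For each $l$ the set
$$V_l=\{(\mathbf j',T'):\ j'_s=j_s\ (s<l),\ T'\cap\{0,\dots,l-1\}=T\cap\{0,\dots,l-1\}\}$$
is a clopen neighborhood of $(\mathbf j,T)$. So $\nu(V_l)>0$, and hence $\nu_k(V_l)>0$ for all large $k$ in the subsequence. Consequently there are $k_1<k_2<\cdots$ with $k_l\ge l$ and $\mathbf j^{(l)}\in\Omega$ with $j^{(l)}_s=j_s$ for all $s<l$ and
$$T_{k_l}(\mathbf j^{(l)})\cap\{0,\dots,l-1\}=T\cap\{0,\dots,l-1\}.$$

**Step 5: contradiction with Lemma 1.** Put $e_s=e_{s,j_s}\in D$ for $s\in T$. Let $\mu_l$ be the law of $X_0$ for the parameters $(k_l,\mathbf j^{(l)})$, a probability on $\mathrm{Desc}^{k_l}_0(x_{k_l})$. Let $s\in T$, $s<l$. Then $e_{s,j^{(l)}_s}=e_s$ and $s\in T_{k_l}(\mathbf j^{(l)})$, that is, $C^{k_l}_s(\mathbf j^{(l)})\le\varepsilon/16$. So by (4) the variable $f_s=\hat X_0(e_s)$ satisfies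
$$\|Q_sf_s\|_2\ge\frac\varepsilon2-\frac\varepsilon8=\frac{3\varepsilon}8\ge2\cdot\frac\varepsilon8 .$$
Fix $n>64R^2/\varepsilon^2$. Lemma 2 with $\beta=\varepsilon/8$ gives, for all distinct $s_1,\dots,s_n\in T$ and all $l>\max_is_i$,
$$\max_{i\le n}\int|\hat z(e_{s_1})-\hat z(e_{s_i})|^2\,d\mu_l(z)>(\varepsilon/8)^2.$$
This contradicts Lemma 1 with $I=T$ and the points $x_{k_l}\in A_{k_l}$.

**End of the proof of Theorems A and B.** The assumption $A_*\notin\mathcal N$ led to the chain of Lemma 5, which is impossible. So every bounded subset of $X$, and therefore $X$, belongs to $\mathcal N_\varepsilon$, for every $\varepsilon>0$. By the reduction in Section 4, $X=\mathcal C(K)$ has an equivalent LUR norm. This proves Theorem A, and with Section 3, Theorem B. $\blacksquare$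

## 11. Banach spaces with a countable norming set

The results of this section and the next are complements; the theorems above do not depend on them.

**Corollary C.** Let $X$ be a Banach space and $D\subset X^*$ a countable bounded set such that $\sup_{d\in D}|d(\cdot)|$ is an equivalent norm on $X$. Assume that every sequence in $D$ has a subsequence converging pointwise on $X$, and that $\{(d(x))_{d\in D}:x\in X\}$ is analytic in $\mathbb R^D$. Then $X$ admits an equivalent LUR norm.

*Proof.* We may assume $X\ne\{0\}$, so $D\neq\emptyset$. Let $L$ be the weak* closure of $D$, a compact space. The map $x\mapsto(p\mapsto p(x))$ embeds $X$ isomorphically into $\mathcal C(L)$, and LUR renormability passes to subspaces. By Theorem A with $K=L$ it suffices to verify (P1) and (P2) for $L\supset D$.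

A pointwise convergent sequence in the bounded set $D$ converges weak* to an element of $L$; this gives (P2). For (P1), let $\Gamma'$ be Polish and $\Psi'$ a continuous map from $\Gamma'$ onto $\{(d(x))_{d\in D}:x\in X\}$. For $\tau\in\Gamma'$ let $x_\tau$ be the $x\in X$ with $(d(x))_d=\Psi'(\tau)$, unique since $D$ separates the points of $X$. For $\tau\in\Gamma'^{\mathbb N}$ and $P\in\mathcal P$ put $P[\tau](p)=P(p(x_{\tau_1}),p(x_{\tau_2}),\dots)$, $p\in L$. The functions $p\mapsto p(x)$, $x\in X$, are continuous and separate points of $L$, so, as in Step 1 of Section 3, the $P[\tau]$ are dense in $\mathcal C(L)$. For $d\in D$ the map $\tau\mapsto P[\tau](d)$ is continuous. Hence the set $B$ of all $(P_n,\tau_n)_n\in(\mathcal P\times\Gamma'^{\mathbb N})^{\mathbb N}$ with $|P_n[\tau_n](d)-P_{n+1}[\tau_{n+1}](d)|\le2^{-n}$ for all $n$ and $d\in D$ is Borel, and, exactly as in Step 2 of Section 3, $\{f|_D:f\in\mathcal C(L)\}$ is its image under the Borel map $(P_n,\tau_n)_n\mapsto(\lim_nP_n[\tau_n](d))_{d\in D}$. $\square$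

**Corollary D.** If $Y$ is a separable Banach space not containing $\ell_1$, then $Y^*$ admits an equivalent LUR norm.

*Proof.* By Odell–Rosenthal (*Israel J. Math.* 20 (1975)), every $y^{**}\in Y^{**}$ is the weak* limit of a sequence in $Y$, so it is a Baire-1 function on the compact metrizable space $(B_{Y^*},w^*)$. So $L=(B_{Y^{**}},w^*)$ is a Rosenthal compact, and it is separable by Goldstine's theorem and the separability of $Y$. $Y^*$ embeds isometrically in $\mathcal C(L)$, which is LUR renormable by Theorem B. $\square$

## 12. A nonseparable Rosenthal compact without LUR renorming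

**Proposition E** (separability cannot be dropped; the phenomenon is due to Todorcevic, *Studia Math.* 116 (1995)). There is a Rosenthal compact $K$ such that $\mathcal C(K)$ has no equivalent LUR norm. By Theorem B, such a $K$ embeds in no separable Rosenthal compact.

*Proof.* Let $T$ be the set of nonempty well-ordered subsets of $\mathbb Q$. For $s,x\subset\mathbb Q$ write $s\sqsubseteq x$ if $s$ is an initial segment of $x$. For $t\in T$ and $x\in2^{\mathbb Q}$ let $h_t(x)=1$ if $t\sqsubseteq x$ and $h_t(x)=0$ otherwise. The set $\{h_t=1\}=\{x:x\cap{\downarrow}t=t\}$, where ${\downarrow}t=\{q\in\mathbb Q:\exists p\in t,\ q\le p\}$, is closed, so $h_t$, the indicator of a closed set in a metrizable space, is in $\mathcal B_1(2^{\mathbb Q})$. Let $K=\{h_t:t\in T\}\cup\{0\}$.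

**Step 1: $K$ is compact.** We show that $K$ is closed in $\{0,1\}^{2^{\mathbb Q}}$. Let $h\ne0$ be in its closure, say $h(x)=1$, and let $h_{t_\alpha}\to h$ be a net with $t_\alpha\in T$ (the zero function can be discarded, as $h(x)=1$). We may assume $t_\alpha\sqsubseteq x$ for all $\alpha$ and, passing to a subnet, $t_\alpha\to t$ in $2^{\mathbb Q}$. Initial segments of $x$ are comparable, so the union $w$ of all well-ordered initial segments of $x$ is a well-ordered initial segment of $x$, and $t_\alpha\sqsubseteq w$. Then $t\subset w$ is an initial segment of $w$, as a pointwise limit of initial segments, and $\min w\in t_\alpha$ for all $\alpha$; so $t\neq\emptyset$ and $t\in T$.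

Eventually $t_\alpha\sqsubseteq t$. This is clear if $t=w$. Otherwise let $q=\min(w\setminus t)$; eventually $q\notin t_\alpha$, so $t_\alpha\subset\{p\in w:p<q\}=t$, and both are initial segments of $w$.

Let $z\in2^{\mathbb Q}$. If $t\sqsubseteq z$, then eventually $t_\alpha\sqsubseteq t\sqsubseteq z$, so $h_{t_\alpha}(z)\to1=h_t(z)$. Now suppose $t_\alpha\sqsubseteq z$ for frequently many $\alpha$. Given $q\in t$, eventually $q\in t_\alpha\sqsubseteq t$, so there is such an $\alpha$ with also $t_\alpha\sqsubseteq z$. Then $q\in z$, and every $p\in z$ with $p<q$ is in $t_\alpha\subset t$. As $q\in t$ was arbitrary, $t\sqsubseteq z$. So if $t\not\sqsubseteq z$, then $h_{t_\alpha}(z)\to0=h_t(z)$. Thus $h=h_t\in K$.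

**Step 2: an uncooperative family in $\mathcal C(K)$.** For $t\in T$ let $f_t\in\mathcal C(K)$, $f_t(h)=h(t)$. So $f_t(h_s)=1$ iff $s\sqsubseteq t$. For $s\ne t$ one of the two is not an initial segment of the other, say $t\not\sqsubseteq s$; then $f_t(h_t)=1$, $f_s(h_t)=0$, so $\|f_s-f_t\|=1$. If $\mathcal C(K)$ had an equivalent LUR norm, (MOT) with $\varepsilon=1$ would give $\{f_t:t\in T\}=\bigcup_{n\ge0}A_n$ such that each $f_u\in A_n$ lies in an open half-space $H$ with $H\cap A_n=\{f_u\}$. We construct a $t$ for which $f_t$ is in no $A_n$. Put $P(t,r)=\{u\in T:t\sqsubseteq u,\ \sup u<r\}$, and let $t_0=\{0\}$, $r_0=1$.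

**Step 3: avoiding $A_n$.** Let $(t_n,r_n)$ be given with $\sup t_n<r_n$.

*Case 1: some $u\in P(t_n,r_n)$ has $f_u\in A_n$.* Take the corresponding $H=\{\varphi:m(\varphi)>\alpha\}$, $m$ a measure on $K$, and put $\delta=m(f_u)-\alpha>0$. Let $q\in\mathbb Q$, $q>\sup u$, and $v\in T$ with $u\cup\{q\}\sqsubseteq v$. Then $u\sqsubseteq v$, and $f_v-f_u$ is the indicator of the clopen set $\{h_s:u\sqsubseteq s\sqsubseteq v,\ s\ne u\}$, because initial segments of $v$ are comparable. For $h_s$ in it, $\min(s\setminus u)=\min(v\setminus u)=q$. So for different $q$ these clopen sets are disjoint, whatever the choice of the $v$'s. Therefore only finitely many $q$ (at most $\|m\|/\delta$) admit a $v\sqsupseteq u\cup\{q\}$ with $|m(f_v-f_u)|\ge\delta$. Choose $q\in\mathbb Q\cap(\sup u,r_n)$ not among them. Then for all $v\sqsupseteq u\cup\{q\}$ we have $m(f_v)>m(f_u)-\delta=\alpha$, so $f_v\in H$, and as $v\ne u$, $f_v\notin A_n$. Put $t_{n+1}=u\cup\{q\}$ and take $r_{n+1}\in(q,r_n)$.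

*Case 2: otherwise.* Put $t_{n+1}=t_n$ and take $r_{n+1}\in(\sup t_n,r_n)$.

**Step 4: contradiction.** Since $t_0\sqsubseteq t_1\sqsubseteq\cdots$, the set $t=\bigcup_nt_n$ is well ordered and $t_n\sqsubseteq t$ for all $n$. Also $\sup t_j<r_j$ for all $j$ and $(r_j)$ is strictly decreasing, so $\sup t\le\inf_jr_j<r_n$ and $t\in P(t_n,r_n)$ for all $n$. Choose $n$ with $f_t\in A_n$. Then Case 1 occurred at step $n$, and $t\sqsupseteq t_{n+1}=u\cup\{q\}$ gives $f_t\notin A_n$, a contradiction. $\square$
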